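# A paracompact Hausdorff space whose nowhere dense sets are scattered and whose $G_\delta$-refinement is not paracompact

## 1. Scattered nowhere dense sets and the $G_\delta$-topology

Take a paracompact Hausdorff space and enlarge its topology by declaring all countable intersections of open sets to be open. Suppose that in the original space every nowhere dense set is scattered. Must the enlarged space still be paracompact?

The answer one would first guess is yes. Covers are easy to handle near isolated points, a scattered set can be peeled off one layer of isolated points at a time, and what lies outside a nowhere dense set should be handled by open sets. We shall see that this guess is right in every simple case, prove as much of it as is true, and then destroy it.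

**Definition ($G_\delta$-refinement).** For a space $\langle X,\tau\rangle$, the $G_\delta$-topology $\tau_\delta$ is generated by declaring every $G_\delta$ subset of $X$ open. The resulting space $X_\delta$ is the $G_\delta$-refinement of $X$. Finite intersections of $G_\delta$ sets are $G_\delta$, so the $G_\delta$ sets form a base of $X_\delta$.

**Definition (scattered, $N$-scattered).** A space $N$ is scattered if every nonempty $S\subseteq N$ has a point isolated in $S$. Put $N^{(0)}=N$, let $N^{(\beta+1)}$ be $N^{(\beta)}$ minus its isolated points, and take intersections at limits. Then $N$ is scattered iff $N^{(\alpha)}=\emptyset$ for some ordinal $\alpha$; the least such $\alpha$ is the Cantor–Bendixson height. Each $N^{(\beta)}$ is closed in $N$, and $M\subseteq N$ implies $M^{(\beta)}\subseteq N^{(\beta)}$. A space $X$ is $N$-scattered if every nowhere dense subset of $X$ is a scattered subspace.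

The question, from Robson A. Figueiredo, "$G_\delta$-refinements", arXiv:1703.10650 (2017), is: *is there a Hausdorff paracompact $N$-scattered space whose $G_\delta$-refinement is not paracompact?* The known context is that under $\mathsf{CH}$ there exists an $N$-scattered Lindelöf space whose $G_\delta$-refinement is not Lindelöf.

We use the following textbook facts about a Hausdorff paracompact space $X$.

1. $X$ is regular, normal and collectionwise normal. In particular, if $N\subseteq X$ is closed and discrete, there are open $G_x\ni x$ $(x\in N)$ forming a discrete family (every point of $X$ has a neighborhood meeting at most one of them).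
2. Every open cover of $X$ has a locally finite closed refinement: a locally finite cover by closed sets, each contained in a member of the given cover. The union of a locally finite family of closed sets is closed.
3. A zero-set is a set $f^{-1}(0)$ with $f:X\to[0,1]$ continuous. Zero-sets are closed and $G_\delta$. If $N\subseteq G$ with $N$ closed and $G$ open, there is a zero-set $S$ with $N\subseteq S\subseteq G$ (Urysohn). Countable intersections of zero-sets are zero-sets: use $\sum_n 2^{-n}f_n$, suitably scaled. Hence if $x\in K$ and $K$ is $G_\delta$, there is a zero-set $Z$ with $x\in Z\subseteq K$: write $K=\bigcap_n W_n$, choose zero-sets $Z_n$ with $x\in Z_n\subseteq W_n$, and intersect.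

For every space $X$, the refinement $X_\delta$ is a P-space, that is, countable intersections of $X_\delta$-open sets are $X_\delta$-open. Indeed, if $x\in\bigcap_nO_n$, pick $G_\delta$ sets $K_n$ with $x\in K_n\subseteq O_n$; then $\bigcap_n K_n$ is $G_\delta$. So countable unions of $X_\delta$-closed sets are $X_\delta$-closed. If $X$ is Hausdorff, so is $X_\delta$. Finally, a Hausdorff space in which every open cover is refined by a partition into open sets is paracompact, since a partition into open sets is locally finite. We allow ourselves to discard empty members of partitions tacitly.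

**Case 1: points are $G_\delta$.** If $X$ is first countable and Hausdorff, each point is a $G_\delta$, so $X_\delta$ is discrete, hence paracompact. (The real line is of this kind, but it is not $N$-scattered: the Cantor set is nowhere dense and has no isolated point.)

**Case 2: one limit point.** Let $X=E\cup\{\infty\}$ be the one-point compactification of an uncountable discrete set $E$. The space is scattered, hence $N$-scattered. A $G_\delta$ set containing $\infty$ contains a set with countable complement, and all other points are isolated. Given an $X_\delta$-open cover, choose a member $U\ni\infty$; then $\{U\}$ together with the singletons outside $U$ is a partition into $X_\delta$-open sets refining the cover.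

**Case 3: an $N$-scattered space without isolated points.** Let $\mathcal V$ be a free ultrafilter on $\omega$, and let $S=\omega^{<\omega}$ be the set of finite sequences. Call $W\subseteq S$ open if $s\in W$ implies $\{n:s^\frown n\in W\}\in\mathcal V$. This is a topology because $\mathcal V$ is a filter; it is $T_1$ because $\mathcal V$ is free; and no point is isolated because $\emptyset\notin\mathcal V$.

It is zero-dimensional. For $s\in W$ with $W$ open, let $V$ be the set of all $t\supseteq s$ such that every $v$ with $s\subseteq v\subseteq t$ is in $W$. Then $s\in V\subseteq W$ and $V$ is open. If $t\notin V$ and $t\supseteq s$, no extension of $t$ is in $V$. If $t\not\supseteq s$, then $t^\frown n\in V$ forces $t^\frown n=s$, so this happens for at most one $n$. Hence $V$ is closed. So $S$ is countable, regular and $T_1$, therefore Lindelöf and paracompact.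

It is $N$-scattered. Otherwise some nowhere dense set has a nonempty subset without isolated points. Its closure $K$ is closed, nowhere dense, nonempty, and has no isolated points. Let $s\in K$. If $\{n:s^\frown n\notin K\}\in\mathcal V$, then $\{s\}\cup(S\setminus K)$ is open and meets $K$ in $\{s\}$, which is impossible. Since $\mathcal V$ is an ultrafilter, $\{n:s^\frown n\in K\}\in\mathcal V$ for every $s\in K$. So $K$ is open, contradicting that it is nowhere dense.

Finally, $S_\delta$ is discrete, since points in a countable $T_1$ space are $G_\delta$. The guess survives again.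

Nevertheless the guess is wrong, in ZFC. Here is what we shall prove.

**Theorem 1 (ZFC).** There is a Hausdorff space $X$ such that

1. every open cover of $X$ has a refinement that is a partition of $X$ into open sets (so $X$ is paracompact and zero-dimensional);
2. for every nowhere dense $N\subseteq X$ there is $R\subseteq X$ such that the points of $N\cap R$ are isolated in $N$ and $N\setminus R$ is discrete; so $N$ is scattered, of Cantor–Bendixson height $\le2$, and $X$ is $N$-scattered;
3. $X_\delta$ is not normal, hence not paracompact.

**Theorem 2.** If $X$ is Hausdorff paracompact and every nowhere dense subset of $X$ is discrete, then $X_\delta$ is paracompact. (So the height $2$ in Theorem 1 is optimal.)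

**Theorem 3.** Let $X$ be Hausdorff paracompact and $N$-scattered. If $X_\delta$ is not paracompact, then there is a nonempty open $O\subseteq X$ without isolated points such that every meager subset of $O$ is nowhere dense. (So, for example, every separable, and every meager, Hausdorff paracompact $N$-scattered space has paracompact $G_\delta$-refinement.)

We begin with Theorems 3 and 2. They are what the natural attempt to prove the guess actually yields, and they tell us where a counterexample has to live.

## 2. Closed scattered sets and locally finite families of zero-sets

The part of the guess concerning scattered sets is correct.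

**Lemma 4.** Let $X$ be Hausdorff paracompact, $\mathcal U$ an $X_\delta$-open cover, and $N\subseteq X$ closed and scattered. There are an $X_\delta$-clopen $H\supseteq N$ and a partition of $H$ into $X_\delta$-open sets refining $\mathcal U$. The same holds if $N$ is a countable union of closed scattered sets.

*Proof.* Call $M\subseteq X$ *small* if $M\subseteq\bigcup_{m<\omega}\bigcup\mathcal Z_m$ for some families $\mathcal Z_m$ of zero-sets, each family locally finite in $X$, and each member of it contained in a member of $\mathcal U$. Subsets and countable unions of small sets are small. So it suffices to prove (a) that small sets have the required $H$, and (c) that closed scattered sets are small; (b) is a tool for (c).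

**Step (a): from small to $H$.** *This step turns locally finite covers into a partition.* Let $M$ be small, and put $H_m=\bigcup\mathcal Z_m$. It is closed in $X$ by local finiteness, and it is $X_\delta$-open as a union of $G_\delta$ sets. Put $H=\bigcup_mH_m$. It is $X_\delta$-open, and it is $X_\delta$-closed because $X_\delta$ is a P-space. Well-order each $\mathcal Z_m$. Replace each $Z\in\mathcal Z_m$ by $Z$ minus the union of its predecessors in $\mathcal Z_m$ and minus $H_0\cup\dots\cup H_{m-1}$. We remove sets closed in $X$ from a $G_\delta$ set (the union of the predecessors is closed by local finiteness), so the result is $G_\delta$. The new sets partition $H$ and refine $\mathcal U$.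

**Step (b): the union of a locally finite family $\{N_i\}$ of closed small sets is small.** *This step lets us work locally.* Cover $X$ by open sets each meeting finitely many $N_i$, and let $\{F_j\}$ be a locally finite closed refinement. Put
$$G_i=X\setminus\bigcup\{F_j:F_j\cap N_i=\emptyset\}.$$
This is open and contains $N_i$. The family $\{G_i\}$ is locally finite: a point has a neighborhood $V$ meeting only finitely many $F_j$, and these cover $V$. If $V\cap G_i\ne\emptyset$, then one of these $F_j$ contains a point of $G_i$, so that $F_j$ meets $N_i$; and each $F_j$ meets finitely many $N_i$. Choose zero-sets $S_i$ with $N_i\subseteq S_i\subseteq G_i$. Let $(\mathcal Z^i_m)_m$ witness that $N_i$ is small, and put $\mathcal Z_m=\{Z\cap S_i: i,\ Z\in\mathcal Z_m^i\}$. Near a given point only finitely many $i$ matter, because $S_i\subseteq G_i$, and for each of them $\mathcal Z^i_m$ is locally finite; so $\mathcal Z_m$ is locally finite. The families $\mathcal Z_m$ witness that $\bigcup_iN_i$ is small.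

**Step (c): closed scattered sets are small.** *This step peels off layers.* We show by induction on $\alpha$ that every closed $N$ with $N^{(\alpha)}=\emptyset$ is small. Assume this for all smaller ordinals. Let $x\in N$. The least $\beta'$ with $x\notin N^{(\beta')}$ is a successor $\beta+1\le\alpha$, so $\beta<\alpha$ and $x$ is isolated in $N^{(\beta)}$. By regularity there is an open $G_x\ni x$ with $\overline{G_x}\cap N^{(\beta)}=\{x\}$. Let $N_x=N\cap\overline{G_x}$. Choose a continuous $f:X\to[0,1]$ with $f(x)=0$ and $f^{-1}(0)$ contained in a member of $\mathcal U$. For each $n\ge1$ the set $N_x\cap f^{-1}[1/n,1]$ is closed, and its $\beta$-th derivative is contained in $N^{(\beta)}\cap\overline{G_x}\cap f^{-1}[1/n,1]=\{x\}\cap f^{-1}[1/n,1]=\emptyset$. By induction it is small. Also $f^{-1}(0)$ is small, as the one-member family shows. So $N_x$ is small.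

Let $\{F_j\}$ be a locally finite closed refinement of $\{G_x:x\in N\}\cup\{X\setminus N\}$. Each $N\cap F_j$ is closed, and it is empty or contained in some $N_x$, hence small. By (b), $N=\bigcup_j(N\cap F_j)$ is small. $\square$

With $N=X$ this proves the guess for scattered paracompact Hausdorff spaces.

## 3. Nested families of open sets, and where meager sets come in

Let $X$ be Hausdorff paracompact and $N$-scattered, and let $\mathcal U$ be an $X_\delta$-open cover. The first thing to try is this: take a maximal disjoint family $\mathcal W$ of nonempty open sets, each inside a member of $\mathcal U$. If $\bigcup\mathcal W$ is dense, its complement is closed and nowhere dense, hence scattered; Lemma 4 gives $H$, and the partition of $H$ together with the sets $W\setminus H$ finishes the proof. The attempt stops at the word "dense": members of $\mathcal U$ are only $X_\delta$-open and may have empty interior in $X$. In Case 3, with $\mathcal U$ the cover by singletons, $\mathcal W$ is empty.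

The remedy is to descend in $\omega$ steps through nested families of open sets and take intersections along the branches; these are $G_\delta$ sets. This works if the intersections can be forced to be nowhere dense.

*Proof of Theorem 3.* Assume that no $O$ as in the theorem exists; we show that $X_\delta$ is paracompact. Let $\mathcal U$ be an $X_\delta$-open cover. Call an open $W$ *good* if it has a partition into $X_\delta$-open sets refining $\mathcal U$. Open subsets of good sets are good.

**Step 1: every nonempty open $O$ contains a nonempty good open set.** *This replaces the density that failed above.* If $O$ has an isolated point $y$, then $\{y\}$ is open and good. Otherwise, by assumption, $O$ contains a meager set $M$ that is not nowhere dense. The nonempty open set $\operatorname{int}\overline M$ meets $M\subseteq O$, so $W=O\cap\operatorname{int}\overline M$ is nonempty, and $M\cap W$ is dense in $W$. We show that $W$ is good. Write $M=\bigcup_nN_n$ with $N_n$ nowhere dense and increasing, and put $D_n=W\setminus\overline{N_n}$. These sets are open, dense in $W$ and decreasing, and $\bigcap_nD_n$ misses $M\cap W$. So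
$$\textstyle\bigcap_nD_n\ \text{ has empty interior.}\tag{1}$$
Recursively let $\mathcal J_n$ be a maximal disjoint family of nonempty open sets $J$ such that $\overline J\subseteq D_n$ and, for $n>0$, $\overline J\subseteq J'$ for some $J'\in\mathcal J_{n-1}$. By induction $\bigcup\mathcal J_n$ is dense in $W$. Indeed, suppose a nonempty open $V\subseteq W$ misses $\bigcup\mathcal J_n$. Then $V\cap D_n\neq\emptyset$, and for $n>0$ this set meets some $J'\in\mathcal J_{n-1}$. By regularity there is a nonempty open $J$ with $\overline J\subseteq V\cap D_n$ (and $\overline J\subseteq J'$ if $n>0$), contradicting maximality.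

Hence $N_n'=\overline W\setminus\bigcup\mathcal J_n$ is closed and nowhere dense: a nonempty open subset of $\overline W$ meets $W$ in a nonempty open set, which meets $\bigcup\mathcal J_n$. So $N_n'$ is scattered. By Lemma 4 take an $X_\delta$-clopen $H\supseteq\bigcup_nN'_n$ with a partition into $X_\delta$-open sets refining $\mathcal U$.

A point $x\in W\setminus H$ lies in exactly one $J_n\in\mathcal J_n$ for each $n$. The member of $\mathcal J_n$ that contains $\overline{J_{n+1}}$ contains $x$, so it is $J_n$. Hence $W\setminus H$ is partitioned into the sets $S\setminus H$, where $S=\bigcap_nJ_n$ with $J_n\in\mathcal J_n$ and $\overline{J_{n+1}}\subseteq J_n$; different sequences give disjoint $S$. Each $S$ is $G_\delta$ and $H$ is $X_\delta$-closed, so $S\setminus H$ is $X_\delta$-open. Also $S=\bigcap_n\overline{J_n}$ is closed in $X$, and $S\subseteq\bigcap_nD_n$, so by (1) it is nowhere dense, hence scattered. Apply Lemma 4 to $S$ and restrict the resulting partition to $S\setminus H$. Doing this for all $S$, and adding the partition of $H$ restricted to $W$, we see that $W$ is good.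

**Step 2: gluing.** *This runs the first attempt with good sets.* Let $\mathcal W$ be a maximal disjoint family of nonempty good open sets. By Step 1, $\bigcup\mathcal W$ is dense, so $N=X\setminus\bigcup\mathcal W$ is closed and nowhere dense, hence scattered. Take $H\supseteq N$ from Lemma 4. The partition of $H$, together with the partitions of the sets $W\in\mathcal W$ restricted to $W\setminus H$, is a partition of $X$ into $X_\delta$-open sets refining $\mathcal U$. So $X_\delta$ is paracompact.

**Step 3: the parenthetical statement.** *We check that $O$ cannot exist in a separable or a meager space.* Let $O$ be nonempty, open, without isolated points, with all its meager subsets nowhere dense. If $X$ were meager, $O$ itself would be meager, hence nowhere dense, which is absurd. If $X$ were separable, $O$ would have a countable dense subset $Q$. Singletons in $O$ are closed with empty interior, so $Q$ is meager, hence nowhere dense, but it is dense in $O$, a contradiction. $\square$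

The argument stops exactly in a crowded open set $O$ whose meager subsets are nowhere dense. There, for every decreasing sequence of open dense $D_n\subseteq O$, the set $\bigcup_n(O\setminus D_n)$ is nowhere dense, so $\bigcap_nD_n$ has dense interior and (1) is never available. A counterexample must contain such an $O$, so we shall build the space on a tree in which countably many dense open sets always have a dense open intersection.

## 4. Discrete nowhere dense sets are not enough

How complicated must the nowhere dense sets of a counterexample be? Height one is too little.

*Proof of Theorem 2.* Let $\mathcal U_0$ be an $X_\delta$-open cover. Each $x\in X$ lies in a zero-set $Z_x$ contained in a member of $\mathcal U_0$. Let $\mathcal U=\{Z_x:x\in X\}$.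

**Step 1: three regions.** *We separate the part where $\mathcal U$ has interiors from the part where it has none.* Let $O$ be the union of the interiors (in $X$) of members of $\mathcal U$. Let $\mathcal W$ be a maximal disjoint family of nonempty open sets, each contained in a member of $\mathcal U$. Put $E=X\setminus\overline O$ and $N=X\setminus(E\cup\bigcup\mathcal W)$. Clearly $\bigcup\mathcal W\subseteq O$. It is dense in $O$: a nonempty open $V\subseteq O$ meets the interior of some $Z_x$, and if $V$ missed $\bigcup\mathcal W$, then $V\cap\operatorname{int}Z_x$ could be added to $\mathcal W$. As $O\cup E$ is dense in $X$, so is the open set $E\cup\bigcup\mathcal W$. Thus $N$ is closed and nowhere dense.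

**Step 2: points of $E$ are isolated in $X_\delta$.** *This disposes of $E$.* Let $x\in E$ and $x\in U\in\mathcal U$. Then $U\cap E$ is nowhere dense. Otherwise there is a nonempty open $V\subseteq\overline{U\cap E}\subseteq U$ (recall that $U$ is closed); then $V\subseteq O$, and $V\cap E\neq\emptyset$ because $V\subseteq\overline E$, contradicting $O\cap E=\emptyset$. So $U\cap E$ is discrete, and since $E$ is open, $\{x\}=U\cap V'$ for some open $V'\subseteq E$. This is a $G_\delta$.

**Step 3: the partition.** *Only $N$ is left.* $N$ is closed and discrete, so there is a discrete family of open sets $G_x\ni x$ $(x\in N)$. Choose zero-sets $Z_x'$ with $x\in Z_x'\subseteq G_x\cap Z_x$, and let $H=\bigcup_{x\in N}Z'_x$. $H$ is closed in $X$, since $\{Z_x'\}$ is a discrete family of closed sets. Now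
$$\{Z'_x:x\in N\}\cup\{W\setminus H:W\in\mathcal W\}\cup\{\{y\}:y\in E\setminus H\}$$
consists of $X_\delta$-open sets and refines $\mathcal U_0$. It covers $X=N\cup E\cup\bigcup\mathcal W$ because $N\subseteq H$. Its members are disjoint because the $G_x$ are disjoint and $\bigcup\mathcal W\subseteq O$ misses $E$. $\square$

So in a counterexample some nowhere dense set must contain points that are limits of other points of it. In the construction below, $R$ is the set of lower points, and two kinds of upper points, forming sets $A$ and $B$, are limits of points of $R$. The sets $A$ and $B$ will be the closed sets of $X_\delta$ that cannot be separated.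

## 5. A tree of countable sequences on which two requirements collide

*Proof of Theorem 1* (Sections 5–10). Let $\kappa=(2^{\omega_1})^+$. It is regular and $\kappa>\omega_1$. Every function $\omega_1\to\kappa$ is bounded, and $|\alpha|^{\omega_1}\le2^{\omega_1}$ for $0<\alpha<\kappa$, so $\kappa^{\omega_1}=\kappa$. Let $\mathbb N=\{1,2,\dots\}$ and
$$I=\kappa\times\mathbb N\times\kappa,\qquad T=\bigcup_{\alpha<\omega_1}I^\alpha,\qquad A=I^{\omega_1}.$$
Then $|T|=|A|=\kappa$. Fix an injection $\iota:A\to\kappa$ and a bijection $\mathrm{idx}:T\to\kappa$.

Between sequences, $\subseteq$ means "is an initial segment of". For $t\in T$ let $|t|=\operatorname{dom}t$, $[t]=\{a\in A:t\subseteq a\}$ and $T[t]=\{u\in T:t\subseteq u\}$. The *third coordinates of $t$* are the third coordinates of the values of $t$; there are countably many. Two sequences are comparable if one is an initial segment of the other. If $p\subseteq u$ and $u,t$ are comparable, then $p,t$ are comparable; we use this repeatedly.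

**Definition.** $\mathfrak D$ is the set of all $D\subseteq T$ that are *open* ($t\in D$ and $t\subseteq t'$ imply $t'\in D$) and *dense* (each $t\in T$ has an extension in $D$). For $D\in\mathfrak D$ put $A_D=\{a\in A:a{\restriction}\gamma\in D\text{ for some }\gamma<\omega_1\}$.

For example, for $a\in A$ the set $\{t\in T:t\not\subseteq a\}$ is in $\mathfrak D$: any $t$ can be continued at place $|t|$ by a value different from $a(|t|)$. For this $D$ we have $a\notin A_D$.

$\mathfrak D$ is closed under countable intersections: given $D_n\in\mathfrak D$ and $t$, choose $t\subseteq t_0\subseteq t_1\subseteq\cdots$ with $t_n\in D_n$; then $\bigcup_nt_n\in T$ lies in all $D_n$. Clearly $D'\subseteq D$ implies $A_{D'}\subseteq A_D$.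

**Lemma 5.** Let $\rho:A\to\omega_1$, and let $E_s\in\mathfrak D$ for each $s\in T$. There are $a\in A$ and $\gamma<\omega_1$ with $\gamma\ge\rho(a)$ and $a\in A_{E_s}$, where $s=a{\restriction}\gamma$.

*Proof.* Let $t_0=\emptyset$, let $t_{\xi+1}\supsetneq t_\xi$ be in $E_{t_\xi}$, and let $t_\eta=\bigcup_{\xi<\eta}t_\xi$ for limit $\eta<\omega_1$. Then $|t_\xi|\ge\xi$, so $a=\bigcup_{\xi<\omega_1}t_\xi$ is in $I^{\omega_1}=A$. Choose $\xi$ with $|t_\xi|\ge\rho(a)$, and put $\gamma=|t_\xi|$ and $s=t_\xi=a{\restriction}\gamma$. As $t_{\xi+1}\subseteq a$ and $t_{\xi+1}\in E_s$, we have $a\in A_{E_s}$. $\square$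

This suggests a point $b_s$ for each $s\in T$ and a point $r_{s,a}$ for each pair with $a\in[s]$. A neighborhood of $a$ shall contain $r_{a\restriction\gamma,a}$ for all large $\gamma$, and a neighborhood of $b_s$ shall contain $r_{s,a}$ for all $a\in[s]\cap A_D$, for some $D\in\mathfrak D$. Both requirements are stable under countable intersections. So Lemma 5 will say that $A$ and $B=\{b_s:s\in T\}$ cannot be separated, even by $X_\delta$-open sets.

If the points $r_{s,a}$ were isolated, then $A$ and $B$ would already be closed in $X$, because $R\cup B$ and $R\cup A$ would be open. Then $X$ itself would fail to be normal. So each neighborhood of $r_{s,a}$ in $X$ must also contain points of $A$ and of $B$, while in $X_\delta$ the point $r_{s,a}$ must become isolated. The neighborhoods of $r_{s,a}$ are the heart of the construction.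

## 6. Fewer than $\kappa$ choices for each dense open set

For $t\in T$ let $V_t$ be the set of all points above $t$: all $a\in[t]$, all $b_s$ with $t\subseteq s$, and all $r_{s,a}$ with $t\subseteq s$ and $a\in[s]$. A neighborhood of $r_{s,a}$ will be $r_{s,a}$ together with sets $V_u$, where $u$ properly extends $s$. We want the next value $u(|s|)$ to be $(\iota(a),k,i)$ with the following roles:

* the first coordinate $\iota(a)$ keeps the neighborhoods of $r_{s,a}$ and $r_{s,a'}$ apart;
* the second coordinate $k$ is required to be $\ge n$; letting $n\to\infty$ makes $r_{s,a}$ a $G_\delta$ point;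
* the third coordinate $i$ is required to be $\ge\zeta$ for some $\zeta<\kappa$, which leaves room to avoid any fewer than $\kappa$ given elements of $T$.

To make nowhere dense sets scattered, we also want, for each $D\in\mathfrak D$, a neighborhood of $r_{s,a}$ that uses only sets $V_u$ with $u\in D$. Put $t=s^\frown(\iota(a),k,i)$. Which $u\in D\cap T[t]$ should be allowed?

*All of them?* If $u\in D\cap T[t]$, then $u^\frown(0,1,i')\in D$ for all $i'<\kappa$. So the third coordinates that occur are unbounded in $\kappa$, and no $\zeta<\kappa$ lies above all of them. The proofs below choose $\zeta$ above all third coordinates of earlier choices, and they would stop here. We need fewer than $\kappa$ choices of $u$ for each $t$ and $D$.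

*Only one, say the $\mathrm{idx}$-least element $\mathrm{nx}_D(t)$ of $D\cap T[t]$?* Then finite intersections fail. Let $p,q\in T[t]$ be incomparable, and let
$$D_1=T[p]\cup\{u\in T:\mathrm{idx}(w)>\mathrm{idx}(p)\text{ for all }w\in T[u]\}.$$
This set is open. It is dense: fewer than $\kappa$ sequences $w$ satisfy $\mathrm{idx}(w)\le\mathrm{idx}(p)$, and any $v\in T$ has $\kappa$ pairwise incomparable one-step extensions, one of which therefore has no such $w$ above it. Elements of $D_1$ of index at most $\mathrm{idx}(p)$ lie in $T[p]$, and $p$ is one of them. So $\mathrm{nx}_{D_1}(t)\supseteq p$. Define $D_2$ in the same way from $q$; then $\mathrm{nx}_{D_2}(t)\supseteq q$. The two choices are incomparable, and the two sets $V_u$ are disjoint. If this happens for all $k$ and $i$, the two neighborhoods meet only in $r_{s,a}$, and $r_{s,a}$ is isolated.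

The way out is to allow $k$ rounds of choices when the second coordinate is $k$. Then any $k$ dense open sets can be met along one chain, and fewer than $\kappa$ sequences are used.

**Definition (linked sets).** For $D\in\mathfrak D$ and $u\in T$ let $\mathrm{nx}_D(u)$ be the $\mathrm{idx}$-least element of $D\cap T[u]$. For $t\in T$ let $\lambda_1(t,D)=\mathrm{idx}(\mathrm{nx}_D(t))$ and
$$\lambda_{m+1}(t,D)=\sup\big(\{\lambda_m(t,D)\}\cup\{\mathrm{idx}(\mathrm{nx}_D(u)):u\in T[t],\ \mathrm{idx}(u)\le\lambda_m(t,D)\}\big).\tag{2}$$
For $k\in\mathbb N$ let $C_k(t,D)=\{c\in D\cap T[t]:\mathrm{idx}(c)\le\lambda_k(t,D)\}$.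

In (2) we take the supremum of fewer than $\kappa$ ordinals below $\kappa$, so $\lambda_{m+1}(t,D)<\kappa$ by regularity. Hence $|C_k(t,D)|<\kappa$. Note that $\lambda_m(t,D)$ is nondecreasing in $m$.

**Lemma 6.** If $1\le m\le k$ and $D_1,\dots,D_m\in\mathfrak D$ are distinct, there are pairwise comparable $c_j\in C_k(t,D_j)$ $(j\le m)$.

*Proof.* Reorder the $D_j$ as $D^{(1)},\dots,D^{(m)}$: at stage $l$, among the sets not yet listed, let $D^{(l)}$ be one with $\lambda_l(t,\cdot)$ minimal. So
$$\lambda_l(t,D^{(l)})\le\lambda_l(t,D^{(j)})\quad\text{for }j\ge l.\tag{3}$$
Let $c_1=\mathrm{nx}_{D^{(1)}}(t)$ and $c_l=\mathrm{nx}_{D^{(l)}}(c_{l-1})$ for $l\ge2$. We claim that $\mathrm{idx}(c_l)\le\lambda_l(t,D^{(l)})$. For $l=1$ equality holds. If $\mathrm{idx}(c_{l-1})\le\lambda_{l-1}(t,D^{(l-1)})$, then by (3), applied at stage $l-1$, $\mathrm{idx}(c_{l-1})\le\lambda_{l-1}(t,D^{(l)})$. Since $c_{l-1}\in T[t]$, (2) gives $\mathrm{idx}(c_l)\le\lambda_l(t,D^{(l)})$. As $\lambda_l\le\lambda_k$, we get $c_l\in C_k(t,D^{(l)})$. And $c_1\subseteq\dots\subseteq c_m$. $\square$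

For finite $F\subseteq\mathfrak D$ let $C_k(t,F)$ be the set of all unions $\bigcup_{D\in F}c_D$, where the $c_D\in C_k(t,D)$ are pairwise comparable (the union is then the longest of them); put $C_k(t,\emptyset)=\{t\}$. Then:

* $|C_k(t,F)|<\kappa$ and $C_k(t,F)\subseteq T[t]$;
* if $u\in C_k(t,F)$ and $D\in F$, then $u\in D$, because $u\supseteq c_D\in D$ and $D$ is open;
* $C_k(t,F)\neq\emptyset$ if $k\ge|F|$, by Lemma 6.

## 7. The space and its open sets

The points of $X$ are all $a\in A$, all $b_s$ $(s\in T)$ and all $r_{s,a}$ $(s\in T,\ a\in[s])$, all distinct. Let $B=\{b_s:s\in T\}$, let $R$ be the set of all $r_{s,a}$, and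
$$V_t=[t]\cup\{b_s:t\subseteq s\}\cup\{r_{s,a}:t\subseteq s,\ a\in[s]\}.$$
So $r_{s,a}\in V_t$ iff $t\subseteq s$. If $V_t\cap V_{t'}\ne\emptyset$, then $t,t'$ are initial segments of one sequence, hence comparable, and $V_t\cap V_{t'}=V_{t\cup t'}$. In particular a point lies in $V_{s^\frown(\epsilon,k,i)}$ for at most one triple $(\epsilon,k,i)$.

For $r_{s,a}\in R$, $n\in\mathbb N$, $\zeta<\kappa$ and finite $F\subseteq\mathfrak D$ let
$$G(s,a;n,\zeta,F)=\bigcup\{V_u:u\in C_k(s^\frown(\iota(a),k,i),F),\ k\ge n,\ \zeta\le i<\kappa\}\subseteq V_s.$$
All the sequences $u$ here properly extend $s$, so $r_{s,a}\notin G(s,a;n,\zeta,F)$.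

For $F\ne\emptyset$ we have
$$\bigcup_{u\in C_k(t,F)}V_u=\bigcap_{D\in F}\ \bigcup_{c\in C_k(t,D)}V_c .$$
Indeed, a point on the right lies in some $V_{c_D}$ for each $D\in F$; these $c_D$ are pairwise comparable, and $\bigcap_{D\in F}V_{c_D}=V_u$ with $u=\bigcup_{D\in F}c_D$. The other inclusion is clear. For $F=\emptyset$ the left side is $V_t$, which contains all the others. Hence $G$ decreases as $n,\zeta,F$ increase, and
$$G(s,a;n,\zeta,F)\cap G(s,a;n',\zeta',F')\supseteq G(s,a;\max(n,n'),\max(\zeta,\zeta'),F\cup F').\tag{4}$$

**Definition (topology of $X$).** $W\subseteq X$ is open iff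

* (i) $r_{s,a}\in W$ implies $G(s,a;n,\zeta,F)\subseteq W$ for some $n,\zeta,F$;
* (ii) $b_s\in W$ implies that for some $D\in\mathfrak D$: $r_{s,a}\in W$ for all $a\in[s]\cap A_D$;
* (iii) $a\in A\cap W$ implies that for some $\rho<\omega_1$: $r_{a\restriction\gamma,a}\in W$ for all $\gamma\in[\rho,\omega_1)$.

Unions are clear. For intersections of two open sets use (4) in (i), $A_{D\cap D'}\subseteq A_D\cap A_{D'}$ in (ii), and the larger $\rho$ in (iii). So this is a topology.

Each $V_t$ is open. If $r_{s,a}\in V_t$, then $t\subseteq s$ and every $G(s,a;\cdot)\subseteq V_s\subseteq V_t$. If $b_s\in V_t$, then $t\subseteq s$ and all $r_{s,a}\in V_t$. If $a\in V_t$, then $t\subseteq a{\restriction}\gamma$ for all $\gamma\ge|t|$. Hence each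
$$U(r_{s,a};n,\zeta,F):=\{r_{s,a}\}\cup G(s,a;n,\zeta,F)$$
is an open neighborhood of $r_{s,a}$, and every open set containing $r_{s,a}$ contains one of these.

**Lemma 7.** If $C\subseteq T$ and $|C|<\kappa$, then $V=\bigcup_{c\in C}V_c$ is clopen.

*Proof.* $V$ is open; we check (i)–(iii) for $X\setminus V$. By regularity of $\kappa$ there is $\zeta<\kappa$ greater than all third coordinates of all $c\in C$.

(i) Let $r_{s,a}\notin V$; then no $c\in C$ satisfies $c\subseteq s$. Suppose $V_{s^\frown(\iota(a),k,i)}\cap V_c\neq\emptyset$ with $i\ge\zeta$. The two sequences are comparable, and since $c\not\subseteq s$, $c\supseteq s^\frown(\iota(a),k,i)$. So $i$ is a third coordinate of $c$, contradicting $i\ge\zeta$. Thus $G(s,a;1,\zeta,\emptyset)\cap V=\emptyset$.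

(ii) If $b_s\notin V$, then no $c\subseteq s$, so $r_{s,a}\notin V$ for all $a\in[s]$.

(iii) If $a\in A\setminus V$, then no $c\subseteq a$, so $r_{a\restriction\gamma,a}\notin V$ for all $\gamma$. $\square$

**Lemma 8.** $X$ is $T_1$.

*Proof.* Fix $x$; we check (i)–(iii) for $X\setminus\{x\}$. (i) Let $r_{s,a}\ne x$. If $x\in V_{s^\frown(\epsilon,k,i)}$ for some (unique) $(\epsilon,k,i)$, then $G(s,a;1,i+1,\emptyset)$ misses $x$; otherwise every $G(s,a;\cdot)$ does. (ii) Let $b_s\ne x$. If $x=r_{s,a}$ for some $a$, use $D=\{t:t\not\subseteq a\}\in\mathfrak D$, for which $a\notin A_D$; otherwise $D=T$. (iii) Let $a\neq x$. If $x=r_{a\restriction\gamma_0,a}$, use $\rho=\gamma_0+1$; otherwise $\rho=0$. $\square$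

**Lemma 9.** Every nonempty open $W$ contains some $V_u$. If $W\subseteq V_t$, then $u\supseteq t$.

*Proof.* $W$ contains some $r_{s,a}$. This is clear if $W$ meets $R$, and it follows from (iii) if $W$ meets $A$. If $b_s\in W$, use (ii) and $[s]\cap A_D\ne\emptyset$ (extend $s$ to an element of $D$, then to an element of $A$). By (i), $G(s,a;n,\zeta,F)\subseteq W$ for some $n,\zeta,F$. For $k\ge\max(n,|F|)$ the set $C_k(s^\frown(\iota(a),k,\zeta),F)$ is nonempty, and for each of its elements $u$ we have $V_u\subseteq W$. If $V_u\subseteq V_t$, then $b_u\in V_t$, so $t\subseteq u$. $\square$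

## 8. Nowhere dense sets of $X$

This section proves property 2 of Theorem 1, with the set $R$ just defined for all $N$ at once. Let $N$ be nowhere dense and put
$$D_N=\{t\in T:V_t\cap N=\emptyset\}.$$
It is open because $t\subseteq t'$ implies $V_{t'}\subseteq V_t$. It is dense by Lemma 9, applied to the nonempty open sets $V_t\setminus\overline N$. So $D_N\in\mathfrak D$. Every $G(s,a;1,0,\{D_N\})$ is a union of sets $V_u$ with $u\in D_N$, hence misses $N$. Write $U_{s,a}=U(r_{s,a};1,0,\{D_N\})$. Then:

* if $r_{s,a}\in N$, then $U_{s,a}\cap N=\{r_{s,a}\}$;
* $\{b_s\}\cup\bigcup_{a\in[s]}U_{s,a}$ is open and meets $N$ within $\{b_s\}\cup R$;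
* for $a\in A$, $\{a\}\cup\bigcup_{\gamma<\omega_1}U_{a\restriction\gamma,a}$ is open and meets $N$ within $\{a\}\cup R$.

So the points of $N\cap R$ are isolated in $N$, and $N\setminus R$ is discrete. A nonempty $S\subseteq N$ that meets $R$ has an isolated point in $R$, and otherwise $S\subseteq N\setminus R$ is discrete. Thus $N$ is scattered of height $\le2$, and property 2 holds.

As Theorem 3 predicts, meager subsets of $X$ are nowhere dense. If $N_n$ $(n<\omega)$ are nowhere dense, then $D=\bigcap_nD_{N_n}\in\mathfrak D$. Every nonempty open set contains some $V_u$, hence some $V_t$ with $u\subseteq t\in D$, and this $V_t$ misses $\bigcup_nN_n$. Also $X$ has no isolated points, since each $V_u$ is infinite.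

## 9. Partitions refining open covers of $X$

This section proves property 1 of Theorem 1. Why does the collision of Lemma 5 not ruin it? An open cover $\mathcal O$ of $X$ yields one set $D\in\mathfrak D$ such that all $V_t$, $t\in D$, lie in members of $\mathcal O$. The points $a\in A_D$ are then taken care of. A point $b_s$ need only collect the points $r_{s,a}$ with $a\in A_{D_s}$ for some $D_s\subseteq D$, while only points $a\notin A_D$ still collect anything. The two claims on $R$ no longer compete.

Let $\mathcal O$ be an open cover of $X$.

**Step 1: the part of $X$ covered by sets $V_t$ inside members of $\mathcal O$.** *This isolates the remainder $N$ that needs work.* Put $D=\{t\in T:V_t\subseteq O\text{ for some }O\in\mathcal O\}$. It is open. It is dense: given $t$, take $O\in\mathcal O$ with $b_t\in O$, and apply Lemma 9 to $V_t\cap O$. So $D\in\mathfrak D$. Let $D_{\min}$ be the set of $t\in D$ with no proper initial segment in $D$. Every $t\in D$ has an initial segment in $D_{\min}$, and distinct elements of $D_{\min}$ are incomparable. So the sets $V_t$ $(t\in D_{\min})$ are disjoint with union $\bigcup_{t\in D}V_t$. The complement of this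 union is
$$N=(A\setminus A_D)\cup\{b_s:s\notin D\}\cup\{r_{s,a}:s\notin D,\ a\in[s]\}.$$

**Step 2: assigning the points of $R\cap N$.** *Each such point is given to at most one upper point.* For $a\in A\setminus A_D$ choose $O_a\in\mathcal O$ with $a\in O_a$, and $\rho_a<\omega_1$ with $r_{a\restriction\gamma,a}\in O_a$ for all $\gamma\ge\rho_a$. For $s\in T\setminus D$ choose $O_s\in\mathcal O$ with $b_s\in O_s$, and $D_s\in\mathfrak D$ with $D_s\subseteq D$ and $r_{s,a}\in O_s$ for all $a\in[s]\cap A_{D_s}$ (intersect the set given by (ii) with $D$). Now let $r=r_{s,a}$ with $s\notin D$.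

* If $a\notin A_D$ and $|s|\ge\rho_a$, assign $r$ to $a$ and set $O(r)=O_a$.
* If $a\in A_{D_s}$, assign $r$ to $b_s$ and set $O(r)=O_s$.
* Otherwise $r$ is unassigned; let $O(r)$ be any member of $\mathcal O$ containing $r$.

The first two cases exclude each other because $A_{D_s}\subseteq A_D$. In all cases $r\in O(r)$.

**Step 3: choosing neighborhoods $U_r$.** *We prepare for disjointness by choosing $\zeta_r$ large.* By recursion on $|s|$ choose, for $r=r_{s,a}$ with $s\notin D$, a set
$$U_r=U(r;n_r,\zeta_r,F_r)\subseteq O(r)\qquad\text{with } D\in F_r,$$
and with $\zeta_r$ greater than all third coordinates of all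
$$u\in C_k\big(q^\frown(\iota(a'),k,i),F_{r_{q,a'}}\big),\quad\text{where } q\subsetneq s,\ s(|q|)=(\iota(a'),k,i),\ a'\in[q].\tag{5}$$
Here $q\notin D$, since $s\notin D$ and $D$ is open; so $F_{r_{q,a'}}$ was chosen earlier. There are countably many $q$; each determines $k,i$ and, as $\iota$ is injective, at most one $a'$; each set $C_k$ in (5) has fewer than $\kappa$ elements, and each element has countably many third coordinates. By regularity such a $\zeta_r<\kappa$ exists. Enlarging $\zeta_r$ and $F_r$ only shrinks $U_r$, so all requirements can be met together.

**Step 4: the sets $U_r$ are pairwise disjoint.** *This is where the choice of $\zeta_r$ is used.* Let $r=r_{s,a}\ne r'=r_{s',a'}$ with $s,s'\notin D$. Recall $U_r\subseteq V_s$ and $U_{r'}\subseteq V_{s'}$.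

If $s,s'$ are incomparable, then $V_s\cap V_{s'}=\emptyset$.

If $s=s'$, then $a\ne a'$. The sets $V_u$ in $U_r$ have $u(|s|)$ with first coordinate $\iota(a)$, and those in $U_{r'}$ have first coordinate $\iota(a')\neq\iota(a)$. So the sequences are incomparable and the sets disjoint. Neither $r$ nor $r'$ lies in any of these sets, because the sequences $u$ properly extend $s$.

Otherwise we may assume $s\subsetneq s'$. Every $V_u$ in $U_r$ has $u\in D$, because $D\in F_r$. Since $s'\notin D$, we get $u\not\subseteq s'$; so $r'\notin U_r$. Also $r\notin V_{s'}\supseteq U_{r'}$. Suppose $V_u\cap V_{u'}\ne\emptyset$, where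
$$u\in C_k(s^\frown(\iota(a),k,i),F_r),\qquad u'\supseteq s'^\frown(\iota(a'),k',i'),\quad i'\ge\zeta_{r'}.$$
Then $u,u'$ are comparable, hence $u,s'$ are comparable, and $u\not\subseteq s'$ gives $s'\subsetneq u$. Therefore $s'(|s|)=u(|s|)=(\iota(a),k,i)$. This means that $u$ is one of the sequences in (5) for $r'$ (with $q=s$). Also $|u|>|s'|$, so $u(|s'|)=u'(|s'|)=(\iota(a'),k',i')$, and $i'$ is a third coordinate of $u$. By the choice of $\zeta_{r'}$, $i'<\zeta_{r'}$, a contradiction.

**Step 5: the pieces covering $N$.** *We collect the $U_r$ into open sets around the upper points.* Let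
$$P_a=\{a\}\cup\bigcup\{U_r:r\text{ assigned to }a\}\quad(a\in A\setminus A_D),$$
$$P_s=\{b_s\}\cup\bigcup\{U_r:r\text{ assigned to }b_s\}\quad(s\in T\setminus D),$$
and take also all $U_r$ for unassigned $r$. Each $P_a$ is open: for $\gamma\ge\rho_a$ we have $a{\restriction}\gamma\notin D$ because $a\notin A_D$, so $r_{a\restriction\gamma,a}$ is assigned to $a$ and (iii) holds at $a$; all other points lie in the open sets $U_r$. Each $P_s$ is open: for $a\in[s]\cap A_{D_s}$ the point $r_{s,a}$ is assigned to $b_s$, so (ii) holds at $b_s$ with $D_s$. Each piece is contained in a member of $\mathcal O$, namely $O_a$, $O_s$ or $O(r)$. The pieces are pairwise disjoint: the $U_r$ are disjoint, each is used once, and the points $a\notin A_D$ and $b_s$ with $s\notin D$ lie in no $V_u$ with $u\in D$, hence in no $U_r$. Let $H$ be the union of all pieces. It is open, and $N\subseteq H$.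

**Step 6: $V_t\setminus H$ is open for $t\in D_{\min}$.** *This lets us use what is left of the sets $V_t$.* The points $a\notin A_D$, $b_s$ and $r_{s,a}$ with $s\notin D$ are in $N$, so not in $V_t$. Hence $H\cap V_t$ is the union of all $V_u\cap V_t$, where $V_u$ occurs in some $U_r$. Suppose $V_u\cap V_t\neq\emptyset$ with $r=r_{s,a}$ and $u\in C_k(s^\frown(\iota(a),k,i),F_r)$. Then $u,t$ are comparable, so $s,t$ are comparable. As $t\in D$ and $s\notin D$, $t\not\subseteq s$; so $s\subsetneq t$. Thus $t(|s|)=u(|s|)=(\iota(a),k,i)$, and $V_u\cap V_t=V_{u\cup t}$. There are countably many $s\subsetneq t$; each determines $a,k,i$ via $t(|s|)$; and then there are fewer than $\kappa$ sequences $u$. So $H\cap V_t$ is a union of fewer than $\kappa$ sets $V_{u\cup t}$. By Lemma 7 it is clopen, and $V_t\setminus H$ is open.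

**Step 7: conclusion.** *We assemble the partition and read off the separation axioms.* The pieces together with the sets $V_t\setminus H$ $(t\in D_{\min})$ are disjoint open sets. They cover $X$, since $N\subseteq H$ and $X\setminus N=\bigcup_{t\in D_{\min}}V_t$. They refine $\mathcal O$, since $D_{\min}\subseteq D$. So every open cover of $X$ is refined by a partition into open sets.

$X$ is Hausdorff: given $x\neq y$, refine the cover $\{X\setminus\{x\},X\setminus\{y\}\}$ (open by Lemma 8) by such a partition. No member contains both points, so the members containing $x$ and $y$ are different, hence disjoint. $X$ is zero-dimensional: given $x\in O$ with $O$ open, refine $\{O,X\setminus\{x\}\}$; the member containing $x$ is clopen and contained in $O$. So $X$ is paracompact Hausdorff, and property 1 holds.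

## 10. $A$ and $B$ are closed in $X_\delta$ and cannot be separated

It remains to prove property 3 of Theorem 1.

**Step 1: $Z(s)=\{b_s\}\cup\{r_{s,a}:a\in[s]\}$ is a $G_\delta$.** *This is needed to show that $A$ is closed in $X_\delta$.* We claim that
$$Z(s)=\bigcap_{n}\Big(\{b_s\}\cup\bigcup_{a\in[s]}U(r_{s,a};n,0,\emptyset)\Big).$$
The sets on the right are open ((ii) holds with $D=T$) and contain $Z(s)$. A point of the intersection outside $Z(s)$ would, for each $n$, lie in some $V_{s^\frown(\epsilon,k,i)}$ with $k\ge n$; but it lies in such a set for at most one triple $(\epsilon,k,i)$. In the same way $\{r_{s,a}\}=\bigcap_nU(r_{s,a};n,0,\emptyset)$ is a $G_\delta$.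

**Step 2: $Y(a)=\{a\}\cup\{r_{a\restriction\gamma,a}:\gamma<\omega_1\}$ is a $G_\delta$.** *This is needed to show that $B$ is closed in $X_\delta$.* Let $\zeta_\gamma$ be the third coordinate of $a(\gamma)$ plus $1$, and let
$$Q_n=\{a\}\cup\bigcup_{\gamma<\omega_1}U(r_{a\restriction\gamma,a};n,\zeta_\gamma,\emptyset).$$
$Q_n$ is open ((iii) holds with $\rho=0$) and contains $Y(a)$. Suppose $x\in\bigcap_nQ_n\setminus Y(a)$. For each $n$ there is $p_n=(a{\restriction}\gamma_n)^\frown(\iota(a),k_n,i_n)$ with $k_n\ge n$, $i_n\ge\zeta_{\gamma_n}$ and $x\in V_{p_n}$. By the choice of $\zeta_{\gamma_n}$, $p_n\not\subseteq a$. The $p_n$ are pairwise comparable, since $x$ lies in all $V_{p_n}$. If $\gamma_n<\gamma_m$, then $p_n$ is shorter than $p_m$, so $p_n\subseteq p_m$. As $|p_n|=\gamma_n+1\le\gamma_m$, we get $p_n\subseteq a{\restriction}\gamma_m\subseteq a$, a contradiction. So $\gamma_n$ does not depend on $n$. Then the $p_n$ are comparable and of equal length, hence all equal, and $k_n$ is constant, contradicting $k_n\ge n$ for all $n$. So $Y(a)=\bigcap_nQ_n$.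

**Step 3: $A$ and $B$ are disjoint and closed in $X_\delta$.** *We combine the two previous steps.* We have
$$X\setminus A=\bigcup_{s\in T}Z(s),\qquad X\setminus B=\bigcup_{a\in A}Y(a)\ \cup\bigcup_{r\in R}\{r\},$$
and all sets on the right sides are $G_\delta$.

**Step 4: no separation.** *Here Lemma 5 does its work.* Suppose $\mathcal G\supseteq A$ and $\mathcal H\supseteq B$ are disjoint and open in $X_\delta$. Let $a\in A$. There are open $W_n\ni a$ with $\bigcap_nW_n\subseteq\mathcal G$. Condition (iii) gives $\rho_n<\omega_1$ for $W_n$; with $\rho(a)=\sup_n\rho_n<\omega_1$,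
$$r_{a\restriction\gamma,a}\in\mathcal G\quad\text{for all }\gamma\in[\rho(a),\omega_1).$$
Let $s\in T$. There are open $W'_n\ni b_s$ with $\bigcap_nW_n'\subseteq\mathcal H$. Condition (ii) gives $D_n\in\mathfrak D$ for $W'_n$; put $E_s=\bigcap_nD_n\in\mathfrak D$. As $A_{E_s}\subseteq A_{D_n}$ for all $n$,
$$r_{s,a}\in\mathcal H\quad\text{for all }a\in[s]\cap A_{E_s}.$$
Lemma 5 gives $a$ and $\gamma\ge\rho(a)$ with $a\in A_{E_s}$, where $s=a{\restriction}\gamma$. Then $a\in[s]$, and the point $r_{s,a}$ lies in $\mathcal G\cap\mathcal H$, a contradiction.

So $X_\delta$ is not normal. It is Hausdorff, being finer than $X$, and paracompact Hausdorff spaces are normal; hence $X_\delta$ is not paracompact. This proves property 3 and completes the proof of Theorem 1. $\square$
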